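\title{Stanley depth of integral closures of monomial ideals and the analytic spread}

\begin{abstract}
Let $I$ be a nonzero proper monomial ideal in a polynomial ring $S$ in $n$ variables over a field, and let $\ell(I)$ be its analytic spread. We prove that $\operatorname{sdepth}(S/\overline{I^k})\ge n-\ell(I)$ and $\operatorname{sdepth}(\overline{I^k})\ge n-\ell(I)+1$ for all $k\ge1$, with equality in both for all large $k$. The case $k=1$ proves a conjecture of Seyed Fakhari on integrally closed monomial ideals. The lower bounds come from a partition of the lattice points inside and outside the Newton polyhedron, built by slicing its facets after a small generic translation. The upper bounds come from counting monomials near a bounded face of maximal dimension.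
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb{K}$ be a field, $S=\mathbb{K}[x_1,\dots,x_n]$ with $n\ge1$, and $\mathfrak{m}=(x_1,\dots,x_n)$. We write $\mathbb{N}=\{0,1,2,\dots\}$, $[n]=\{1,\dots,n\}$, $x^a=x_1^{a_1}\cdots x_n^{a_n}$ for $a\in\mathbb{N}^n$, and $\mathbb{K}[Z]=\mathbb{K}[x_i: i\in Z]$ for $Z\subseteq[n]$.

\subsection*{Stanley depth}
Let $M$ be a finitely generated $\mathbb{Z}^n$-graded $S$-module. For a nonzero homogeneous $u\in M$ and $Z\subseteq[n]$, the subspace $u\mathbb{K}[Z]=\{uv: v\in\mathbb{K}[Z]\}$ is a \emph{Stanley space of dimension $|Z|$} if it is a free $\mathbb{K}[Z]$-module, that is, if $v\mapsto uv$ is injective on $\mathbb{K}[Z]$. A \emph{Stanley decomposition} writes $M$ as a finite direct sum of Stanley spaces. The \emph{Stanley depth} $\operatorname{sdepth}(M)$ is the largest $s$ for which $M$ has a Stanley decomposition all of whose spaces have dimension at least $s$.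

For a monomial ideal $J$ and $M=J$ or $M=S/J$ this is a question about lattice points. Regard $\mathbb{R}^Z$ as the subspace of $\mathbb{R}^n$ of vectors that vanish outside $Z$, and call a set $a+\mathbb{N}^Z$ with $a\in\mathbb{Z}^n$ an \emph{orthant of dimension $|Z|$}. Every graded component of $M$ has dimension at most $1$, so a nonzero homogeneous element is a scalar multiple of a monomial, and a Stanley space $x^a\mathbb{K}[Z]$ has the basis $\{x^e: e\in a+\mathbb{N}^Z\}$. Hence, with $E(J)=\{a\in\mathbb{N}^n: x^a\in J\}$,
\begin{equation}\label{eq:dictionary}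
\begin{minipage}{0.86\textwidth}
Stanley decompositions of $J$ (of $S/J$) correspond to partitions of $E(J)$ (of $\mathbb{N}^n\setminus E(J)$) into finitely many orthants, with the same dimensions.
\end{minipage}
\end{equation}
Stanley depth measures how large the smallest piece of such a partition can be made. For instance, two orthants of dimension $n$ always meet, so $\operatorname{sdepth}(J)=n$ exactly when $J$ is principal. At the other end, if a monomial outside $J$ is moved into $J$ by every variable, then the only orthant in $\mathbb{N}^n\setminus E(J)$ that contains its exponent is a point, and $\operatorname{sdepth}(S/J)=0$.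

\subsection*{Integral closure and analytic spread}
An element $f\in S$ is \emph{integral} over an ideal $I$ if $f^m+g_1f^{m-1}+\dots+g_m=0$ for some $m\ge1$ and $g_i\in I^i$. These elements form an ideal $\overline{I}\supseteq I$, and $I$ is \emph{integrally closed} if $I=\overline{I}$. The \emph{analytic spread} $\ell(I)$ of a monomial ideal $I$ is the Krull dimension of the fiber cone
\[
\Phi(I)=\mathcal{R}(I)/\mathfrak{m}\mathcal{R}(I)=\bigoplus_{k\ge0}I^k/\mathfrak{m}I^k,\qquad \mathcal{R}(I)=\bigoplus_{k\ge0}I^k .
\]
The algebra $\Phi(I)$ is generated in degree $1$, and $\dim_{\mathbb{K}}I^k/\mathfrak{m}I^k$ is the number of minimal generators of $I^k$. By Hilbert's theorem this number agrees, for large $k$, with a polynomial in $k$ of degree $\ell(I)-1$.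

\subsection*{The question}
The model case is $I=(x_1,\dots,x_r)$. The powers $I^k$ are minimally generated by the monomials of degree $k$ in $x_1,\dots,x_r$, so $\Phi(I)$ is a polynomial ring in $r$ variables and $\ell(I)=r$. The quotient $S/I^k$ is the direct sum of the spaces $x^a\mathbb{K}[x_{r+1},\dots,x_n]$ over the monomials $x^a$ of degree less than $k$ in $x_1,\dots,x_r$, and no Stanley space of $S/I^k$ can use a variable $x_i$ with $i\le r$, because $x_i^k\in I^k$. So $\operatorname{sdepth}(S/I^k)=n-r$. For the ideal one expects one dimension more, since a monomial of the ideal may be multiplied by any chosen variable indefinitely. This is what happens for $r=1$, where $\operatorname{sdepth}(I^k)=n$, and for $r=n=2$, where $\mathfrak{m}=x_1\mathbb{K}[x_1,x_2]\oplus x_2\mathbb{K}[x_2]$ is not principal and so has Stanley depth $1$. The powers of an arbitrary monomial ideal $I$ acquire generators at the same rate as the powers of $(x_1,\dots,x_{\ell(I)})$, which suggests the values $n-\ell(I)$ and $n-\ell(I)+1$. The following conjecture was posed in \cite{SF}.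

\begin{quote}
\textbf{Conjecture.} For every nonzero proper integrally closed monomial ideal $I\subsetneq S$, one has $\operatorname{sdepth}(S/I)\ge n-\ell(I)$ and $\operatorname{sdepth}(I)\ge n-\ell(I)+1$.
\end{quote}

We prove the conjecture, and we show that its bounds are the eventual values along the integral closures of the powers of any monomial ideal.

\begin{theorem}\label{thm:main}
Let $\mathbb{K}$ be any field and let $I\subsetneq S$ be a nonzero proper monomial ideal.
\begin{enumerate}
\item[(1)] For all $k\ge1$,
\[
\operatorname{sdepth}(S/\overline{I^k})\ge n-\ell(I)\qquad\text{and}\qquad \operatorname{sdepth}(\overline{I^k})\ge n-\ell(I)+1 .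
\]
In particular, taking $k=1$ and $I=\overline{I}$, the conjecture holds.
\item[(2)] For all $k\gg0$ both inequalities in (1) are equalities.
\end{enumerate}
Consequently
\begin{align*}
\min_{k\ge1}\operatorname{sdepth}(S/\overline{I^k})&=\lim_{k\to\infty}\operatorname{sdepth}(S/\overline{I^k})=n-\ell(I),\\
\min_{k\ge1}\operatorname{sdepth}(\overline{I^k})&=\lim_{k\to\infty}\operatorname{sdepth}(\overline{I^k})=n-\ell(I)+1 .
\end{align*}
\end{theorem}

Section~\ref{sec:newton} translates $\overline{I^k}$ and $\ell(I)$ into the geometry of the Newton polyhedron. Section~\ref{sec:example} carries out the construction of the partitions for one ideal in three variables. Section~\ref{sec:lemmas} supplies the three geometric lemmas that the general construction needs, Section~\ref{sec:partition} proves part (1), and Section~\ref{sec:sharp} proves part (2).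

\section{Newton polyhedra}\label{sec:newton}

\subsection*{Facts on polyhedra}
A \emph{polyhedron} is an intersection of finitely many closed half-spaces. The \emph{recession cone} $\operatorname{rec}(Q)$ of a nonempty polyhedron $Q$ is the set of vectors $r$ with $q+\mathbb{R}_{\ge0}r\subseteq Q$ for one, equivalently every, $q\in Q$. A \emph{face} of $Q$ is the set on which some affine function attains its minimum over $Q$; faces are nonempty, and $Q$ is a face of itself. Dimension and relative interior refer to the affine hull $\operatorname{aff}$. We use the following facts; (F1)--(F4) are textbook statements.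
\begin{enumerate}
\item[(F1)] (Minkowski--Weyl.) A nonempty polyhedron equals $\operatorname{conv}(V)+\operatorname{rec}(Q)$ for some finite set $V$. Conversely, if $V\ne\emptyset$ is finite and $R$ is a finitely generated convex cone, then $\operatorname{conv}(V)+R$ is a polyhedron with recession cone $R$. Thus $Q$ is bounded if and only if $\operatorname{rec}(Q)=0$, and linear images of polyhedra are polyhedra. If $L$ is an affine subspace with direction space $L_0$ and $Q\cap L\neq\emptyset$, then $\operatorname{rec}(Q\cap L)=\operatorname{rec}(Q)\cap L_0$.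
\item[(F2)] $Q$ has finitely many faces, and a face of a face is a face. The face on which $x\mapsto\gamma\cdot x$ is minimal has recession cone $\{r\in\operatorname{rec}(Q):\gamma\cdot r=0\}$. If a convex combination of points of $Q$ with positive coefficients lies in a face, then all these points lie in that face.
\item[(F3)] Every $q\in Q$ lies in the relative interior of exactly one face $K$. If $r\in\operatorname{rec}(K)$, then $q-\delta r\in K$ for small $\delta>0$, because $r$ is parallel to $\operatorname{aff}K$.
\item[(F4)] Let $Q$ be full-dimensional in an affine space and different from it. The \emph{facets} are the faces of codimension one. There is a description $Q=\{x:\alpha_F\cdot x\ge c_F\text{ for all facets }F\}$ in which no inequality is redundant, $H_F=\{x:\alpha_F\cdot x=c_F\}$ is the affine hull of $F$, and $F=Q\cap H_F$. Every face other than $Q$ is the intersection of the facets that contain it. If $Q=\operatorname{conv}(V)+R$ with $V$ and the generators of $R$ rational, the $\alpha_F$ can be taken integral.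
\item[(F5)] In the situation of (F4), let $p\in Q$ and let $w$ be a vector with $p-\delta w\notin Q$ for all $\delta>0$. Then there is a facet $F$ with $p\in F$ and $\alpha_F\cdot w>0$. Indeed, otherwise every facet inequality is either strict at $p$ or has $\alpha_F\cdot w\le0$, and then $p-\delta w\in Q$ for small $\delta>0$.
\end{enumerate}

\subsection*{The class $\mathcal{P}_n$}
For $n\ge0$ let $\mathcal{P}_n$ be the set of polyhedra
\[
P=\operatorname{conv}(V)+\mathbb{R}^n_{\ge0},\qquad \emptyset\ne V\subset\mathbb{R}^n\ \text{finite}.
\]
The points of $V$ may have arbitrary real coordinates; the induction in Section~\ref{sec:partition} needs this freedom. By (F1), $\mathcal{P}_n$ consists of the nonempty polyhedra with recession cone $\mathbb{R}^n_{\ge0}$. For a finite index set $Z$ define $\mathcal{P}_Z$ in $\mathbb{R}^Z$ in the same way; $\mathcal{P}_\emptyset=\mathcal{P}_0=\{\{0\}\}$.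

Let $P\in\mathcal{P}_n$. Each coordinate is bounded below on $P$. A linear function $\gamma$ attains a minimum on $P$ if and only if $\gamma\ge0$, and by (F2) the resulting face has recession cone $\mathbb{R}^{Z}_{\ge0}$ with $Z=\{i:\gamma_i=0\}$. So this face is bounded if and only if all $\gamma_i$ are positive, and an unbounded face has some unit vector $e_i$ in its recession cone. Put
\[
\ell(P)=1+\max\{\dim D: D\text{ a bounded face of }P\}.
\]
Bounded faces exist (take $\gamma=(1,\dots,1)$), so $\ell(P)\ge1$. The number $\ell(P)$ does not change under translation or positive scaling.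

For $n\ge1$, $P$ is full-dimensional, unbounded and different from $\mathbb{R}^n$. Hence $\ell(P)\le n$ and (F4) applies, with $0\ne\alpha_F\ge0$. For distinct facets $F,G$ the normals $\alpha_F,\alpha_G$ are not proportional: the factor would be positive, and one of the two inequalities would be redundant. We put
\[
A_F=\{i:\alpha_{F,i}>0\},\qquad Z_F=[n]\setminus A_F,\qquad\text{so that}\quad\operatorname{rec}(F)=\mathbb{R}^{Z_F}_{\ge0}.
\]

\subsection*{The dictionary}
Let $I$ be a nonzero monomial ideal and $V\subset\mathbb{N}^n$ the set of exponents of its minimal generators. The \emph{Newton polyhedron} is $P(I)=\operatorname{conv}(V)+\mathbb{R}^n_{\ge0}\in\mathcal{P}_n$; it is the convex hull of $E(I)=V+\mathbb{N}^n$. The ideal $\overline{I}$ is spanned by the monomials $x^a$ with $a\in P(I)\cap\mathbb{Z}^n$ \cite[\S1.4]{HS}. Since $E(I^k)=V+\dots+V+\mathbb{N}^n$ with $k$ summands $V$, and the convex hull of a sum of sets is the sum of their convex hulls, $P(I^k)=kP(I)$. Therefore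
\begin{equation}\label{eq:closure}
E(\overline{I^k})=kP(I)\cap\mathbb{Z}^n .
\end{equation}
The analytic spread can be read off from $P(I)$ as well. The next lemma is due to Bivi\`a-Ausina; we include a proof. Part (1) of Theorem~\ref{thm:main} uses only the inequality $\ell(I)\ge\ell(P(I))$.

\begin{lemma}\label{lem:spread}
For a nonzero proper monomial ideal $I$ one has $\ell(I)=\ell(P(I))$.
\end{lemma}

\begin{proof}
Let $P=P(I)$ and $\Phi=\Phi(I)$. The algebra $\Phi$ is graded by $\mathbb{Z}^n\times\mathbb{N}$, and its component of degree $(a,k)$ is spanned by the class of $x^a$ in $I^k/\mathfrak{m}I^k$ if $x^a\in I^k$, and is zero otherwise.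

\emph{The inequality $\ell(I)\ge\ell(P)$.} Let $C$ be a bounded face of dimension $d$, the set where $c\cdot x$ attains its minimum $m_0$ on $P$, with all $c_i>0$. The minimum is attained at a point of $V$, and $0\notin V$ because $I$ is proper, so $m_0>0$. A point $\sum_v\lambda_vv+r$ of $P$, with $\lambda$ a vector of convex coefficients and $r\ge0$, lies in $C$ exactly when $r=0$ and $\lambda_v=0$ for $v\notin C$. Thus $C=\operatorname{conv}(V\cap C)$, and there are affinely independent $v_0,\dots,v_d\in V\cap C$. They lie on the hyperplane $c\cdot x=m_0$, which misses the origin, so they are linearly independent. Hence the sums $\sum_i\gamma_iv_i$ with $\gamma\in\mathbb{N}^{d+1}$, $\sum_i\gamma_i=k$, are distinct, and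
\begin{equation}\label{eq:count}
kC \text{ contains at least } \tbinom{k+d}{d}\ge k^d/d! \text{ points that are sums of } k \text{ elements of } V .
\end{equation}
For such a point $a$ we have $x^a\in I^k$ and $c\cdot a=km_0$, whereas every monomial $x^e\in\mathfrak{m}I^k$ has $c\cdot e>km_0$. So the classes of these $x^a$ are nonzero elements of distinct degrees, and $\dim_{\mathbb{K}}I^k/\mathfrak{m}I^k\ge\binom{k+d}{d}$ for all $k$. The Hilbert polynomial of $\Phi$ therefore has degree at least $d$, that is, $\ell(I)-1\ge d$.

\emph{The inequality $\ell(I)\le\ell(P)$.} A minimal generator of $I^k$ need not lie on a bounded face of $kP$, so we do not count directly; we pass to the irreducible components of $\Phi$. For $v\in V$ let $f_v$ be the class of $x^v$ in $I/\mathfrak{m}I$; these elements generate $\Phi$. Let $\mathfrak{p}$ be a minimal prime of $\Phi$. Minimal primes of a $\mathbb{Z}^{n+1}$-graded ring are homogeneous, and $\dim\Phi$ is the maximum of $\dim\Phi/\mathfrak{p}$, so it suffices to show $\dim\Phi/\mathfrak{p}\le\ell(P)$. Let $G=\{v\in V:f_v\notin\mathfrak{p}\}$. If $G=\emptyset$,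 then $\Phi/\mathfrak{p}=\mathbb{K}$ has dimension $0$. Let $G\ne\emptyset$. In the domain $\Phi/\mathfrak{p}$ every product $\prod_{v\in G}f_v^{\gamma_v}$ is nonzero. In $\Phi$ this product is the class of $x^{\sum\gamma_vv}$ in $I^k/\mathfrak{m}I^k$ with $k=\sum\gamma_v$, so it depends only on its degree, and nonzero elements of different degrees are linearly independent. Hence $\Phi/\mathfrak{p}$ is the semigroup ring of the semigroup generated by the vectors $(v,1)$, $v\in G$. Its dimension is the rank of the group they generate, which is $1+\dim\operatorname{aff}(G)$.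

It remains to show that $G$ lies in a bounded face. Let $N=|G|$, $b=\sum_{v\in G}v$, and let $K$ be the face of $P$ with $b/N$ in its relative interior. By (F2), $G\subseteq K$. Suppose $K$ is unbounded, say $e_i\in\operatorname{rec}(K)$. By (F3), $b/N-\varepsilon e_i\in P$ for some rational $\varepsilon>0$. The system $b/N-\varepsilon e_i=\sum_{v\in V}\lambda_vv+r$, $\lambda\ge0$, $\sum\lambda_v=1$, $r\ge0$ has rational coefficients and a real solution, hence a rational solution. Choose $m\ge1$ such that $mN\varepsilon$ and all $mN\lambda_v$ are integers. Then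
\[
mb=mN\varepsilon\, e_i+\sum_{v\in V}(mN\lambda_v)\,v+mNr ,
\]
where the middle term is a sum of $mN$ elements of $V$, and $mNr$ is nonnegative and integral because the other three terms are integral. So $x^{mb}\in x_iI^{mN}\subseteq\mathfrak{m}I^{mN}$, which means $\prod_{v\in G}f_v^m=0$ in $\Phi$. This contradicts the nonvanishing of such products modulo $\mathfrak{p}$. Thus $K$ is bounded and $\dim\Phi/\mathfrak{p}\le1+\dim K\le\ell(P)$.
\end{proof}

By \eqref{eq:dictionary}, \eqref{eq:closure} and Lemma~\ref{lem:spread}, part (1) of Theorem~\ref{thm:main} asks for partitions of the lattice points inside and outside a polyhedron $P\in\mathcal{P}_n$ into orthants of dimension at least $n-\ell(P)+1$ and $n-\ell(P)$.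

\section{The ideal $(x_1x_2,\,x_3)^k$}\label{sec:example}

Let $n=3$ and $I=(x_1x_2,x_3)$. A point $x$ lies in $kP(I)$ if and only if $x\ge(\lambda,\lambda,k-\lambda)$ for some $\lambda\in[0,k]$, so
\[
kP(I)=\{x\in\mathbb{R}^3_{\ge0}:\ x_1+x_3\ge k,\ x_2+x_3\ge k\}.
\]
The bounded faces are the segment from $(k,k,0)$ to $(0,0,k)$ and its endpoints, so $\ell(I)=2$. A lattice point $a$ of $kP(I)$ with $a_3<k$ has $a_1,a_2\ge k-a_3$, which shows $\overline{I^k}=I^k$. We want orthants of dimension at least $2$ inside and at least $1$ outside.

Cut $\mathbb{N}^3$ into vertical columns $\{(a_1,a_2)\}\times\mathbb{N}$. The column over $(a_1,a_2)$ enters $kP(I)$ at the height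
\[
h(a_1,a_2)=\max\{0,\ k-a_1,\ k-a_2\}.
\]
Suppose that the base $\mathbb{N}^2$ is partitioned into finitely many orthants $O$ of dimension at least $1$ on each of which $h$ is constant. Then the sets $O\times(h+\mathbb{N})$ partition the inside and have dimension at least $2$, and the sets $O\times\{j\}$ with $0\le j<h$ partition the outside and have dimension at least $1$. One partition of the base solves both problems.

The facets tell us how to find it. A column enters through one of the facets
\[
F_0\subset\{x_3=0\},\qquad F_1\subset\{x_1+x_3=k\},\qquad F_2\subset\{x_2+x_3=k\},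
\]
and on $F$ the height depends only on the coordinates in $A_F$. On $F_1$, fix $x_1=i$; then $x_3=k-i$, and the remaining coordinate ranges over the slice $\{x_2\ge i\}$, a ray. On $F_2$, fixing $x_2=i$ leaves the ray $\{x_1\ge i\}$. On $F_0$ nothing is to be fixed, and the slice is the quadrant $\{x_1,x_2\ge k\}$. A facet with $A_F=\{1,2,3\}$ would have points as slices and would spoil the bound, but such a facet would be a bounded face of dimension $2$, which $\ell(I)=2$ excludes.

The slices overlap: the column over $(i,i)$ enters through $F_1\cap F_2$. Removing the overlap by hand would leave half-open slices such as $\{x_1>i\}$, which are not polyhedra, and in higher dimension we want to apply induction to the slices. Instead we translate $kP(I)$ by $-u$ with $u>0$ small and $u_1<u_2$. The height becomes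
\[
-u_3+\max\{0,\ k-a_1-u_1,\ k-a_2-u_2\}.
\]
It rounds up to the old height, so the lattice points are unchanged, and the maximum is now attained only once at every $(a_1,a_2)\in\mathbb{N}^2$. The slices of the translated facets are $\{x_2\ge i-(u_2-u_1)\}$ for $F_1-u$ at $x_1=i$ and $\{x_1\ge i+(u_2-u_1)\}$ for $F_2-u$ at $x_2=i$, where $0\le i\le k-1$, and $\{x_1\ge k-u_1,\ x_2\ge k-u_2\}$ for $F_0-u$. They are polyhedra with non-integral vertices, and their lattice points give the partition of $\mathbb{N}^2$ in Figure~\ref{fig:base}. The resulting Stanley decompositions are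
\begin{align*}
I^k&=x_1^kx_2^k\,\mathbb{K}[x_1,x_2,x_3]\oplus\bigoplus_{i=0}^{k-1}\Bigl(x_1^ix_2^ix_3^{k-i}\,\mathbb{K}[x_2,x_3]\oplus x_1^{i+1}x_2^ix_3^{k-i}\,\mathbb{K}[x_1,x_3]\Bigr),\\
S/I^k&=\bigoplus_{i=0}^{k-1}\ \bigoplus_{j=0}^{k-i-1}\Bigl(x_1^ix_2^ix_3^{j}\,\mathbb{K}[x_2]\oplus x_1^{i+1}x_2^ix_3^{j}\,\mathbb{K}[x_1]\Bigr).
\end{align*}
Both are optimal: $I^k$ is not principal, and a Stanley space of $S/I^k$ cannot use $x_3$ or both of $x_1,x_2$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.62]
\fill[gray!25] (2.75,2.75) rectangle (5.7,5.7);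
\foreach \x in {0,...,5} \foreach \y in {0,...,5} \fill (\x,\y) circle (1.8pt);
\foreach \x in {0,1,2} \draw[->,thick] (\x,\x) -- (\x,5.7);
\foreach \y in {0,1,2} \draw[->,thick,dashed] ({\y+1},\y) -- (5.7,\y);
\node[right] at (5.8,0) {$h=3$};
\node[right] at (5.8,1) {$h=2$};
\node[right] at (5.8,2) {$h=1$};
\node[right] at (5.8,4.3) {$h=0$};
\node[below] at (3,-0.3) {$a_1$};
\node[left] at (-0.3,3) {$a_2$};
\end{tikzpicture}
\caption{The columns $\{(a_1,a_2)\}\times\mathbb{N}$ for the ideal $(x_1x_2,x_3)^3$, seen from above. The column over $(a_1,a_2)$ enters the ideal at height $h=\max\{0,3-a_1,3-a_2\}$. The base $\mathbb{N}^2$ is partitioned into three vertical rays (columns entering through $x_1+x_3=3$), three horizontal rays (through $x_2+x_3=3$) and a shaded quadrant (through $x_3=0$), and $h$ is constant on each piece.}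
\label{fig:base}
\end{figure}

\section{Slices, projections and translations}\label{sec:lemmas}

In general the slices of a facet $F$ are polyhedra in $\mathbb{R}^{Z_F}$ whose lattice points must themselves be partitioned by induction. Passing to a slice loses $|A_F|$ coordinates, and the vertical direction returns only one of them. The induction closes only if $\ell$ drops by $|A_F|-1$, and the first lemma says that it does.

Let $P\in\mathcal{P}_n$ with $n\ge1$, let $F$ be a facet, $A=A_F$, $Z=Z_F$. Write points of $\mathbb{R}^n$ as $(y,b)\in\mathbb{R}^A\times\mathbb{R}^Z$, let $\pi(y,b)=y$, and put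
\[
T=\pi(F),\qquad F_y=\{b\in\mathbb{R}^Z:(y,b)\in F\}\quad(y\in T).
\]

\begin{lemma}[slices of facets]\label{lem:slice}
The set $T$ is a bounded polyhedron of dimension $|A|-1$. For every $y\in T$ we have $F_y\in\mathcal{P}_Z$ and $\ell(F_y)\le\ell(P)-|A|+1$.
\end{lemma}

The idea is to let a bounded face $D$ of one slice move with $y$. If $D$ is the set where $\gamma$ is minimal on the slice, follow the minimizers of the same $\gamma$ on the neighboring slices. The minimum value is a piecewise affine function of $y$. Over a region of full dimension $|A|-1$ where it is affine, the minimizers sweep out a bounded face of $P$ of dimension at least $\dim D+|A|-1$. The point that needs care is that the given $y$ may lie on the boundary of $T$ or on a wall between such regions.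

\begin{proof}
By (F1), $F=\operatorname{conv}(V_F)+\mathbb{R}^Z_{\ge0}$ with $V_F$ finite, so $T=\operatorname{conv}(\pi(V_F))$ is a bounded polyhedron. Since $\alpha_F$ vanishes on $Z$, we have $H_F=H'\times\mathbb{R}^Z$ with $H'=\{y\in\mathbb{R}^A:\alpha_F\cdot y=c_F\}$. Hence $\operatorname{aff}T=\pi(\operatorname{aff}F)=H'$ and $\dim T=|A|-1$. For $y\in T$, the slice $F_y$ is a nonempty polyhedron whose recession cone is $\operatorname{rec}(F)\cap\mathbb{R}^Z=\mathbb{R}^Z_{\ge0}$ by (F1), so $F_y\in\mathcal{P}_Z$.

Fix $y_0\in T$ and a bounded face $D$ of $F_{y_0}$, the set where $\gamma\cdot b$ is minimal, with $\gamma\in\mathbb{R}^Z$ having all coordinates positive. Let $d=\dim D$. For $y\in T$ put $\varphi(y)=\min\{\gamma\cdot b:b\in F_y\}$; the minimum is attained because $F_y\in\mathcal{P}_Z$ and $\gamma\ge0$. The region above the graph of $\varphi$,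
\[
E=\{(y,s):y\in T,\ s\ge\varphi(y)\}\subseteq H'\times\mathbb{R},
\]
is the image of $F\times\mathbb{R}_{\ge0}$ under the linear map $(y,b,r)\mapsto(y,\gamma\cdot b+r)$, hence a polyhedron. It projects onto $T$ and contains vertical rays, so $\dim E=|A|$ and $E$ is full-dimensional in $H'\times\mathbb{R}$. The point $p=(y_0,\varphi(y_0))$ lies in $E$, and $p-\delta(0,1)\notin E$ for all $\delta>0$. By (F5) some facet of $E$ contains $p$ and has an inequality in which $s$ has a positive coefficient. Normalize this inequality to $s\ge\lambda(y)$ with $\lambda$ affine on $H'$. Then $\lambda\le\varphi$ on $T$. A point $(y,s)\in E$ with $s=\lambda(y)$ satisfies $s\ge\varphi(y)\ge\lambda(y)=s$, so the facet is the graph of $\lambda$ over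
\[
T_1=\{y\in T:\varphi(y)=\lambda(y)\}.
\]
The facet has dimension $|A|-1$ and contains $p$. Therefore $\dim T_1=|A|-1$ and $y_0\in T_1$.

Now let $K=\{(y,b)\in F:\gamma\cdot b=\lambda(y)\}$. On $F$ we have $\gamma\cdot b\ge\varphi(y)\ge\lambda(y)$, with equality throughout exactly when $y\in T_1$ and $b$ minimizes $\gamma$ on $F_y$. Hence $\pi(K)=T_1$ and $K\cap\pi^{-1}(y_0)=\{y_0\}\times D$. In particular $K$ is nonempty, and it is the set where the affine function $\gamma\cdot b-\lambda(y)$ is minimal on $F$. So $K$ is a face of $F$, and of $P$. By (F2), $\operatorname{rec}(K)=\{r\in\mathbb{R}^Z_{\ge0}:\gamma\cdot r=0\}=0$, so $K$ is bounded. Let $W$ be the direction space of $\operatorname{aff}K$. Then $\pi(W)$ is the direction space of $\operatorname{aff}T_1$, and $W\cap\ker\pi$ contains the direction space of $\{y_0\}\times\operatorname{aff}D$. Thus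
\[
\ell(P)-1\ \ge\ \dim K=\dim\pi(W)+\dim(W\cap\ker\pi)\ \ge\ |A|-1+d ,
\]
that is, $d+1\le\ell(P)-|A|+1$.
\end{proof}

In the example every column met the polyhedron. In general some columns miss it. These lie over the complement of the projection of $P$, to which we shall apply induction, so $\ell$ must not increase under projection.

\begin{lemma}[projection]\label{lem:proj}
Let $P\in\mathcal{P}_n$, $n\ge1$, and let $P'\subseteq\mathbb{R}^{n-1}$ be its image under forgetting the last coordinate. Then $P'\in\mathcal{P}_{n-1}$ and $\ell(P')\le\ell(P)$.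
\end{lemma}

\begin{proof}
If $P=\operatorname{conv}(V)+\mathbb{R}^n_{\ge0}$, then $P'=\operatorname{conv}(V')+\mathbb{R}^{n-1}_{\ge0}$ with $V'$ the image of $V$. Let $D'$ be a bounded face of $P'$, the set where $\gamma$ is minimal, with all $\gamma_i>0$. Then $D=P\cap(D'\times\mathbb{R})$ is the face of $P$ on which $(\gamma,0)$ is minimal; it projects onto $D'$, and $\operatorname{rec}(D)=\mathbb{R}_{\ge0}e_n$. For $x\in D$ let $q=x-se_n$ with $s\ge0$ maximal such that $q\in D$; the maximum exists since $D$ is closed and $x_n$ is bounded below on $P$. Let $K$ be the face of $D$ with $q$ in its relative interior. If $K$ were unbounded, then $e_n\in\operatorname{rec}(K)$, and (F3) would give $q-\delta e_n\in D$ for some $\delta>0$, against the choice of $s$. So $K$ is bounded, and $q$ has the same projection as $x$. Hence $D'$ is the union of the projections of the finitely many bounded faces of $D$. A convex set is not covered by finitely many affine subspaces of smaller dimension, so one of these faces has dimension at least $\dim D'$, and it is a bounded face of $P$.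
\end{proof}

The third lemma removes the overlaps between slices. Call $P\in\mathcal{P}_n$, $n\ge1$, \emph{generic} if no line $\{a'\}\times\mathbb{R}$ with $a'\in\mathbb{Z}^{n-1}$ meets $H_F\cap H_G$ for two distinct facets $F,G$ with $n\in A_F\cap A_G$.

\begin{lemma}[generic translation]\label{lem:generic}
Let $P\in\mathcal{P}_n$, $n\ge1$, and $\eta>0$. There is $u\in(0,\eta)^n$ such that $P-u$ is generic and $(P-u)\cap\mathbb{Z}^n=P\cap\mathbb{Z}^n$.
\end{lemma}

\begin{proof}
We may assume $\eta\le1$. For $u\ge0$ we have $P\subseteq P-u$, since $P+u\subseteq P$. There are infinitely many lattice points outside $P$, so we must show that they keep a uniform distance from the facet hyperplanes they violate. Choose $\beta\in\mathbb{Z}^n$ with $P-u\subseteq\beta+\mathbb{R}^n_{\ge0}$ for all $u\in[0,1]^n$. Let $F$ be a facet, and consider the points $a\in\mathbb{Z}^n$ with $a\ge\beta$ and $\alpha_F\cdot a<c_F$. For $i\in A_F$ we have $\alpha_{F,i}a_i<c_F-\sum_{j\ne i}\alpha_{F,j}\beta_j$, so $a_i$ takes finitely many values. Hence $\alpha_F\cdot a$ takes finitely many values, all below $c_F$, and there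 is $\varepsilon>0$ with $\alpha_F\cdot a\le c_F-\varepsilon$ for all such $a$ and all $F$. Let $U$ be the nonempty open set of $u\in(0,\eta)^n$ with $\alpha_F\cdot u<\varepsilon$ for all $F$. If $u\in U$ and $a\in(P-u)\cap\mathbb{Z}^n$ were not in $P$, then $a\ge\beta$ and $\alpha_F\cdot a<c_F$ for some $F$, so $\alpha_F\cdot(a+u)<c_F$, contradicting $a+u\in P$. Thus every $u\in U$ preserves the lattice points.

The facets of $P-u$ are the sets $F-u$, with hyperplanes $\alpha_F\cdot(x+u)=c_F$. Let $a=(a',0)$ with $a'\in\mathbb{Z}^{n-1}$. If $n\in A_F$, the line $a+\mathbb{R}e_n$ meets the hyperplane of $F-u$ at the single height $(c_F-\alpha_F\cdot(a+u))/\alpha_{F,n}$. For $F\ne G$ with $n\in A_F\cap A_G$ the two heights agree if and only if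
\[
\Bigl(\frac{\alpha_F}{\alpha_{F,n}}-\frac{\alpha_G}{\alpha_{G,n}}\Bigr)\cdot(a+u)=\frac{c_F}{\alpha_{F,n}}-\frac{c_G}{\alpha_{G,n}} .
\]
The vector in parentheses is nonzero because $\alpha_F$ and $\alpha_G$ are not proportional. So each triple $(a',F,G)$ excludes one hyperplane of values of $u$. Countably many hyperplanes have measure zero and do not cover $U$.
\end{proof}

\section{Partitions of the lattice points and the lower bounds}\label{sec:partition}

\begin{theorem}\label{thm:partition}
Let $P\in\mathcal{P}_n$, $n\ge0$.
\begin{enumerate}
\item[(a)] $P\cap\mathbb{Z}^n$ is a finite disjoint union of orthants of dimension at least $n-\ell(P)+1$.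
\item[(b)] If $P\subset(-1,\infty)^n$, then $\mathbb{N}^n\setminus P$ is a finite disjoint union of orthants of dimension at least $n-\ell(P)$.
\end{enumerate}
\end{theorem}

The hypothesis in (b) guarantees that integer coordinates of points of $P$ are nonnegative. Unlike the condition $P\subseteq\mathbb{R}^n_{\ge0}$, it survives the translation of Lemma~\ref{lem:generic}.

\begin{proof}
We use induction on $n$. For $n=0$ we have $P=\{0\}$ and $\ell(P)=1$; in (a) the single point is an orthant of dimension $0$, and in (b) the set is empty. Let $n\ge1$, and assume both statements for all index sets with fewer than $n$ elements.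

By Lemma~\ref{lem:generic} we may replace $P$ by a generic translate $P-u$. This changes neither $\ell(P)$ nor the sets $P\cap\mathbb{Z}^n$ and $\mathbb{N}^n\setminus P$. In case (b), each coordinate attains its minimum on $P$, and this minimum exceeds $-1$, so $P-u\subset(-1,\infty)^n$ when $\eta$ is small. Assume from now on that $P$ is generic.

\emph{Heights and floor facets.} Let $P'$ be as in Lemma~\ref{lem:proj} and $B=P'\cap\mathbb{Z}^{n-1}$. For $a'\in B$ the set $\{s\in\mathbb{R}:(a',s)\in P\}$ is nonempty, closed, bounded below and closed under increasing $s$, so it equals $[h(a'),\infty)$ for a real number $h(a')$. Call $p=(a',h(a'))$ the \emph{floor point} of $a'$. By (F5) with $w=e_n$ there is a facet $F$ with $p\in F$ and $n\in A_F$, and since $P$ is generic there is only one. Call it the \emph{floor facet} of $a'$, and let $B_F$ be the set of $a'\in B$ with floor facet $F$. Then $B$ is the disjoint union of the sets $B_F$ over the facets $F$ with $n\in A_F$.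

\emph{Claim. $B$ is a finite disjoint union of orthants $O\subseteq\mathbb{Z}^{n-1}$ of dimension at least $n-\ell(P)$ on each of which $h$ is constant.}

Fix a facet $F$ with $n\in A=A_F$, put $Z=Z_F\subseteq[n-1]$, and let $T$ and $F_y$ be as in Lemma~\ref{lem:slice}. Write $a'\in\mathbb{Z}^{n-1}$ as $(w,b)$ with $w\in\mathbb{Z}^{A\setminus\{n\}}$ and $b\in\mathbb{Z}^Z$. For $w\in\mathbb{Z}^{A\setminus\{n\}}$ let $t(w)$ be the real number for which $y(w)=(w,t(w))\in\mathbb{R}^A$ satisfies $\alpha_F\cdot y(w)=c_F$; it exists and is unique because $\alpha_{F,n}>0$. We show that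
\begin{equation}\label{eq:slice}
(w,b)\in B_F\iff (y(w),b)\in F,\qquad\text{and in this case } h(w,b)=t(w).
\end{equation}
If $(w,b)\in B_F$, its floor point lies in $F\subseteq H_F$. The only point of $H_F$ on the vertical line over $(w,b)$ is $(y(w),b)$, so this is the floor point. Conversely, let $q=(y(w),b)\in F$. Then $q\in P$, so $(w,b)\in B$, and $q-\delta e_n$ violates the inequality of $F$ for every $\delta>0$, so $q$ is the floor point of $(w,b)$. It lies in $F$ and $n\in A_F$, so $F$ is the floor facet by uniqueness. This last step is the one that needs genericity.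

By \eqref{eq:slice}, $B_F$ is the disjoint union of the sets $\{w\}\times(F_{y(w)}\cap\mathbb{Z}^Z)$ over the $w$ with $y(w)\in T$, and $h$ is constant on each of them. Only finitely many $w$ occur, because $T$ is bounded and $w$ is integral. By Lemma~\ref{lem:slice}, $F_{y(w)}\in\mathcal{P}_Z$, and $|Z|=n-|A|<n$. Part (a) of the induction hypothesis partitions $F_{y(w)}\cap\mathbb{Z}^Z$ into finitely many orthants $b+\mathbb{N}^{Z'}$, $Z'\subseteq Z$, with
\[
|Z'|\ \ge\ |Z|-\ell(F_{y(w)})+1\ \ge\ (n-|A|)-(\ell(P)-|A|+1)+1\ =\ n-\ell(P).
\]
The orthants $(w,b)+\mathbb{N}^{Z'}$ prove the claim.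

\emph{Part (a).} A point $(a',j)\in\mathbb{Z}^n$ lies in $P$ if and only if $a'\in B$ and $j\ge\lceil h(a')\rceil$. So $P\cap\mathbb{Z}^n$ is the disjoint union of the sets $O\times(\lceil h_O\rceil+\mathbb{N})$, where $O$ runs over the orthants of the claim and $h_O$ is the value of $h$ on $O$. These are orthants of dimension at least $n-\ell(P)+1$.

\emph{Part (b).} Now $P'\subset(-1,\infty)^{n-1}$, so $B\subseteq\mathbb{N}^{n-1}$; this is where the hypothesis is used. A point $(a',j)\in\mathbb{N}^n$ lies outside $P$ if and only if either $a'\notin P'$, or $a'\in B$ and $j<h(a')$. Hence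
\[
\mathbb{N}^n\setminus P=\bigl((\mathbb{N}^{n-1}\setminus P')\times\mathbb{N}\bigr)\ \sqcup\ \bigsqcup_{O}\ \bigsqcup_{j\in\mathbb{N},\ j<h_O}O\times\{j\}.
\]
The sets $O\times\{j\}$ are finitely many orthants of dimension at least $n-\ell(P)$. By part (b) of the induction hypothesis, $\mathbb{N}^{n-1}\setminus P'$ is a finite disjoint union of orthants of dimension at least $n-1-\ell(P')$. Their products with $\mathbb{N}$ have dimension at least $n-\ell(P')$, and $n-\ell(P')\ge n-\ell(P)$ by Lemma~\ref{lem:proj}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(1)]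
Apply Theorem~\ref{thm:partition} to $kP(I)\in\mathcal{P}_n$, which lies in $\mathbb{R}^n_{\ge0}$ and has $\ell(kP(I))=\ell(P(I))=\ell(I)$ by Lemma~\ref{lem:spread}. By \eqref{eq:closure}, parts (a) and (b) partition $E(\overline{I^k})$ and $\mathbb{N}^n\setminus E(\overline{I^k})$ into finitely many orthants of dimension at least $n-\ell(I)+1$ and $n-\ell(I)$. By \eqref{eq:dictionary} these partitions are Stanley decompositions of $\overline{I^k}$ and $S/\overline{I^k}$.
\end{proof}

\begin{remark}\label{rem:closed}
The integral closure enters through \eqref{eq:closure}: the exponent set is cut out by linear inequalities, and this makes the height constant along slices. Without it the first inequality of the conjecture can fail. Let $n=3$ and $I=(x_1^2,x_2^2,x_1x_2x_3)$. Since $(1,1,1)\ge(1,1,0)=\frac12(2,0,0)+\frac12(0,2,0)$, we have $P(I)=\{x\in\mathbb{R}^3_{\ge0}:x_1+x_2\ge2\}$, whose largest bounded face is a segment, so $n-\ell(I)=1$. But $x_1x_2\notin I$ and $\mathfrak{m}\,x_1x_2\subseteq I$, so $\operatorname{sdepth}(S/I)=0$. The column over $(1,1)$ enters $E(I)$ at height $1$, and every other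 column that meets $E(I)$ enters at height $0$, so one level set of the height is a single point.
\end{remark}

\section{Equality for large powers}\label{sec:sharp}

For small $k$ the inequalities can be strict. Let $n=3$. The ideal $\mathfrak{m}$ has $\ell(\mathfrak{m})=3$, and sorting monomials by their support gives
\[
\mathfrak{m}=x_1\mathbb{K}[x_1,x_2]\oplus x_2\mathbb{K}[x_2,x_3]\oplus x_3\mathbb{K}[x_1,x_3]\oplus x_1x_2x_3\mathbb{K}[x_1,x_2,x_3],
\]
so $\operatorname{sdepth}(\mathfrak{m})\ge2>1$. The ideal $I=(x_1x_2,x_1x_3,x_2x_3)$ is integrally closed, because $x_i+x_j\ge1$ on $P(I)$ for $i\ne j$, so that a lattice point of $P(I)$ has at least two nonzero coordinates. Its three exponents span a bounded face of dimension $2$, the set where $x_1+x_2+x_3$ is minimal, so $\ell(I)=3$. Yet $S/I=\mathbb{K}[x_1]\oplus x_2\mathbb{K}[x_2]\oplus x_3\mathbb{K}[x_3]$ has Stanley depth at least $1>0$.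

For large $k$ the obstruction comes from a bounded face of maximal dimension. We grade $S$ so that this face is the part of lowest degree, and compare Hilbert functions.

\subsection*{The grading}
Let $I$ be a nonzero proper monomial ideal, $P=P(I)$, $\ell=\ell(I)=\ell(P)$, $V$ the set of exponents of the minimal generators, and $J_k=\overline{I^k}$. Let $C$ be a bounded face of $P$ with $\dim C=\ell-1$. Since $P$ is unbounded, $C\neq P$, and by (F4) $C$ is the intersection of the facets containing it. Let $c$ be the sum of integral normals $\alpha_F$ of these facets. On $P$ we have $c\cdot x\ge\sum_{F\supseteq C}c_F$, with equality exactly on $C$. So $C$ is the set where $c\cdot x$ attains its minimum $m_0$, and $c\in\mathbb{Z}^n_{>0}$ because $C$ is bounded. As in the proof of Lemma~\ref{lem:spread}, $m_0=c\cdot v>0$ for some $v\in V$, so $m_0$ is a positive integer.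

Grade $S$ by $\deg x_i=c_i$, and let $L=\operatorname{lcm}(c_1,\dots,c_n)$. By \eqref{eq:closure}, $J_k$ vanishes in degrees below $km_0$, and its component of degree $km_0$ has the basis $\{x^a:a\in kC\cap\mathbb{Z}^n\}$. By \eqref{eq:count},
\begin{equation}\label{eq:Nk}
N_k:=|kC\cap\mathbb{Z}^n|\ \ge\ \frac{k^{\ell-1}}{(\ell-1)!}\,.
\end{equation}

\subsection*{The quotient}
The module $S/J_k$ agrees with $S$ below degree $km_0$ and loses $N_k$ monomials in degree $km_0$. A decomposition into large Stanley spaces limits how sudden such a loss can be, through a positivity property of the Hilbert series $H_M(t)=\sum_d\dim_{\mathbb{K}}M_d\,t^d$.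

Put $s=n-\ell+1$ and suppose $\operatorname{sdepth}(S/J_k)\ge s$. Then $H_{S/J_k}$ is a finite sum of series $t^{\deg u}/\prod_{i\in Z}(1-t^{c_i})$ with $|Z|\ge s$. Each quotient $(1-t^L)/(1-t^{c_i})=1+t^{c_i}+\dots+t^{L-c_i}$ has nonnegative coefficients. Pairing the $s$ factors of $(1-t^L)^s$ with $s$ indices of $Z$, we see that $(1-t^L)^sH_{S/J_k}$ has nonnegative coefficients. On the other hand $H_{S/J_k}=H_S-H_{J_k}$ with $H_S=1/\prod_{i=1}^n(1-t^{c_i})$, and $n-s=\ell-1$, so
\[
(1-t^L)^sH_{S/J_k}=\frac{g(t)}{(1-t^L)^{\ell-1}}-(1-t^L)^sH_{J_k},\qquad g(t)=\prod_{i=1}^n\frac{1-t^L}{1-t^{c_i}}\in\mathbb{N}[t].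
\]
Since $H_{J_k}=N_kt^{km_0}+(\text{higher terms})$, the series $(1-t^L)^sH_{J_k}$ has coefficient $N_k$ at $t^{km_0}$. Let $\tau_k$ be the coefficient of $t^{km_0}$ in $g(t)/(1-t^L)^{\ell-1}$. Nonnegativity gives $\tau_k\ge N_k$.

If $\ell=1$, then $\tau_k=0$ as soon as $km_0>\deg g$, which happens for large $k$ because $m_0>0$, while $N_k\ge1$. If $\ell\ge2$, write $g=\sum_dg_dt^d$ and use $1/(1-t^L)^{\ell-1}=\sum_j\binom{j+\ell-2}{\ell-2}t^{jL}$ together with $\binom{j+m}{m}\le(j+1)^m$:
\[
\tau_k=\sum_{0\le j\le km_0/L}g_{km_0-jL}\binom{j+\ell-2}{\ell-2}\ \le\ g(1)\,(km_0+1)^{\ell-2}.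
\]
This is smaller than the bound in \eqref{eq:Nk} for large $k$. In both cases $\tau_k<N_k$ for $k\gg0$, so $\operatorname{sdepth}(S/J_k)\le n-\ell$, and equality holds by part (1).

\subsection*{The ideal}
If $\ell=1$, the bound $\operatorname{sdepth}(J_k)\le n=n-\ell+1$ holds for every $k$. Let $\ell\ge2$, so $n\ge2$. Each of the $N_k$ monomials of lowest degree must start its own Stanley space, and if these spaces are too large they do not fit into $J_k$ a bounded number of degrees higher. To see this we need an upper bound for the Hilbert function of $J_k$ just above $km_0$. The relevant exponents lie in a hyperplane and stay close to $kC$, so they fill a region that is long in $\ell-1$ directions and thin in the other $n-\ell$.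

\begin{lemma}\label{lem:room}
Let $n\ge2$. There is a constant $\Gamma$, independent of $k$ and $h$, such that for all integers $h\ge0$ and $k\ge h+1$,
\[
\dim_{\mathbb{K}}(J_k)_{km_0+h}\ \le\ \Gamma\,k^{\ell-1}(h+1)^{n-\ell}.
\]
\end{lemma}

\begin{proof}
We count the points $a\in kP\cap\mathbb{Z}^n$ with $c\cdot a=km_0+h$. Let $|\cdot|$ be the Euclidean norm. Fix $v^*\in V\cap C$. Let $\delta=\min\{c\cdot v-m_0:v\in V\setminus C\}>0$, or $\delta=1$ if $V\subseteq C$, and put $\theta=1+\delta^{-1}\max_{v\in V}|v-v^*|$.

Write $a=k\sum_{v\in V}\lambda_vv+r$ with $\lambda_v\ge0$, $\sum_v\lambda_v=1$, $r\ge0$, and let $\mu=\sum_{v\notin C}\lambda_v$. Then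
\[
h=c\cdot a-km_0=k\sum_{v\in V}\lambda_v(c\cdot v-m_0)+c\cdot r\ \ge\ k\delta\mu+c\cdot r ,
\]
so $k\mu\le h/\delta$, and $|r|\le\sum_ir_i\le c\cdot r\le h$ because all $c_i\ge1$. The point $a^*=k\bigl(\sum_{v\in C}\lambda_vv+\mu v^*\bigr)$ lies in $kC$, and $a-a^*=k\sum_{v\notin C}\lambda_v(v-v^*)+r$. Hence
\[
|a-a^*|\ \le\ k\mu\max_{v\in V}|v-v^*|+|r|\ \le\ \theta h .
\]

Let $\sigma$ be the orthogonal projection onto $c^\perp\cong\mathbb{R}^{n-1}$. It does not increase distances, and it is an isometry on each hyperplane $c\cdot x=\text{const}$. So the images $\sigma(a)$ have mutual distances at least $1$, and each lies within $\theta h$ of $\sigma(kC)$. The set $\sigma(kC)$ spans an affine subspace $Y$ of dimension $\ell-1$ and lies within distance $k\Delta$ of $\sigma(kv^*)$, where $\Delta$ is the diameter of $C$. Choose orthonormal coordinates on $c^\perp$ with origin $\sigma(kv^*)$ whose first $\ell-1$ axes span $Y$. The first $\ell-1$ coordinates of $\sigma(a)$ are at most $k\Delta+\theta h$ in absolute value, and the last $n-\ell$ are at most $\theta h$. The open balls of radius $\frac12$ about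 the points $\sigma(a)$ are disjoint and lie in a box with $\ell-1$ sides of length
\[
2k\Delta+2\theta h+1\le(2\Delta+2\theta+1)\,k
\]
(here $k\ge h+1$ is used) and $n-\ell$ sides of length $2\theta h+1\le(2\theta+1)(h+1)$. Comparing volumes gives the lemma with $\Gamma=(2\Delta+2\theta+1)^{\ell-1}(2\theta+1)^{n-\ell}/\omega$, where $\omega$ is the volume of a ball of radius $\frac12$ in $\mathbb{R}^{n-1}$.
\end{proof}

Put $s=n-\ell+2$, suppose $\operatorname{sdepth}(J_k)\ge s$, and fix a Stanley decomposition of $J_k$ into spaces of dimension at least $s$ with monomial generators. Let $a\in kC\cap\mathbb{Z}^n$. By \eqref{eq:dictionary}, $x^a$ lies in exactly one space $u\mathbb{K}[Z]$, say $x^a=uv$ with $v$ a monomial. Since $\deg u\ge km_0=\deg x^a$ and all variables have positive degree, $v=1$. So $x^a$ is the generator of its space, and distinct $a$ give distinct spaces. Let $j\ge1$. In such a space $x^a\mathbb{K}[Z]$ choose $s$ indices $i\in Z$. The powers $x_i^{L/c_i}$ all have degree $L$, and their products of length $j$, multiplied by $x^a$, are $\binom{j+s-1}{s-1}\ge j^{s-1}/(s-1)!$ distinct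 monomials of degree $km_0+jL$. Summing over the $N_k$ spaces and using \eqref{eq:Nk} and Lemma~\ref{lem:room} with $h=jL$, we obtain for $k\ge jL+1$
\[
\frac{k^{\ell-1}}{(\ell-1)!}\cdot\frac{j^{\,n-\ell+1}}{(n-\ell+1)!}\ \le\ \dim_{\mathbb{K}}(J_k)_{km_0+jL}\ \le\ \Gamma\,k^{\ell-1}(jL+1)^{n-\ell}.
\]
After division by $k^{\ell-1}$ the inequality no longer involves $k$. Its left side has degree $n-\ell+1$ in $j$ and its right side has degree $n-\ell$, so it fails for some $j=j_0$ that depends only on $I$ and $C$. Hence $\operatorname{sdepth}(J_k)\le n-\ell+1$ for all $k\ge j_0L+1$, and equality holds by part (1).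

This proves part (2) of Theorem~\ref{thm:main}. The formulas for the minimum and the limit follow, since each sequence is bounded below by the stated value and equals it for all large $k$. \qed

\begin{thebibliography}{9}

\bibitem{HS}
Huneke and Swanson, \emph{Integral Closure of Ideals, Rings, and Modules}.

\bibitem{SF}
S. A. Seyed Fakhari, \emph{Stanley depth of the integral closure of monomial ideals}, arXiv:1205.6971 (2012).

\end{thebibliography}
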